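# A finite obstruction below the exponent $m(A_1,A_2)$ in the asymmetric random Rado problem

## 1. Progressions in a random set, and the colorings they rule out

Let $[n]_p$ be the random subset of $[n]=\{1,\dots,n\}$ in which each element is kept independently with probability $p$. We color it with $r$ colors. To color $i$ we assign a linear system $A_ix=0$, and we ask whether every coloring must produce, in some color $i$, a solution of the $i$-th system. How large must $p$ be for this to happen with probability tending to $1$?

**Definition (Rado matrix).** A Rado matrix is an $\ell\times k$ integer matrix $A$ of rank $\ell$ such that every finite coloring of the positive integers admits a monochromatic solution $x$ of $Ax=0$ with pairwise distinct entries.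

**Definition (arrow).** For a set $Z$ of positive integers, $Z\to(A_1,\dots,A_r)$ means that every coloring of $Z$ with colors $1,\dots,r$ yields, for some $i$, a solution of $A_ix=0$ with pairwise distinct entries in $Z$, all of color $i$.

The example that stays with us all lecture is, for an integer $h\ge2$, the $1\times2h$ matrix $B_h$ of the equation
$$x_1+\dots+x_h=x_{h+1}+\dots+x_{2h}.$$
That it is a Rado matrix follows from a simple criterion.

**Lemma 1.** Let $A$ be an $\ell\times k$ integer matrix of rank $\ell$ whose kernel over $\mathbb Q$ contains the all-ones vector and a vector with pairwise distinct entries. Then $A$ is a Rado matrix.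

**Proof.** Scale the second vector to an integer vector $u$ and subtract a multiple of the all-ones vector, so that $\min u=0$; the entries stay distinct. By van der Waerden's theorem every finite coloring of the positive integers has a monochromatic progression $b,b+\lambda,\dots,b+\lambda\max u$ with $b,\lambda\ge1$. The vector with entries $b+\lambda u_a$ is in the kernel, has distinct entries, and is monochromatic. $\square$

For $B_h$ the all-ones vector is in the kernel. No equation $x_i=x_j$ with $i\ne j$ holds on the whole kernel: choose $i'\neq i$ on the same side as $i$ (possible as $h\ge2$), with $i'=j$ if $j$ is on that side, and put $x_i=1$, $x_{i'}=-1$ and all other entries $0$; then $x_i\ne x_j$. A rational vector space is not a finite union of proper subspaces, so some kernel vector has pairwise distinct entries. Hence $B_h$ is a Rado matrix.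

Here is the easy case. Suppose that all the matrices kill the all-ones vector. Then solutions are preserved by $j\mapsto a+\lambda j$, and a single long progression inside $[n]_p$ already forces the arrow.

**Proposition 2.** Let $A_1,\dots,A_r$ be Rado matrices with $A_i(1,\dots,1)^\top=0$ for all $i$, and let $Q\ge2$ be such that every $r$-coloring of $\{0,\dots,Q-1\}$ has, for some $i$, a solution of $A_ix=0$ with distinct entries of color $i$. If $p\,n^{2/Q}\to\infty$, then $\mathbb P\big[[n]_p\to(A_1,\dots,A_r)\big]\to1$.

**Proof.** If $[n]_p$ contains $\{a+j\lambda:0\le j<Q\}$ with $\lambda\ge1$, then a coloring of this progression induces one of $\{0,\dots,Q-1\}$. A solution $(j_1,j_2,\dots)$ of color $i$ there gives the solution $(a+\lambda j_1,a+\lambda j_2,\dots)$ of color $i$. So it is enough to find one progression of length $Q$.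

Let $G$ be the set of pairs $(a,\lambda)$ with $1\le a\le n/2$ and $1\le\lambda\le n/(2Q)$. All the progressions lie in $[n]$, and $|G|\ge n^2/(16Q)$ for $n\ge2Q$. Let $Z$ count the pairs in $G$ whose progression lies in $[n]_p$, so $\mathbb EZ=|G|p^Q$. In $\mathbb EZ^2$ the pairs of disjoint progressions contribute at most $(\mathbb EZ)^2$. For fixed $(a,\lambda)$, at most $Q^2n$ pairs $(a',\lambda')$ share exactly one element with it: choose the two positions and $\lambda'$, and $a'$ follows. At most $Q^4$ pairs share two or more elements, because two elements with their positions determine $(a',\lambda')$. Dividing by $(\mathbb EZ)^2$ gives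
$$\frac{\mathbb EZ^2}{(\mathbb EZ)^2}\le1+\frac{1}{|G|}\Big(\frac{Q^2n}{p}+\sum_{y=2}^{Q}\frac{Q^4}{p^{y}}\Big)\le 1+c\Big(\frac1{np}+\sum_{y=2}^Q\frac1{n^2p^y}\Big)$$
for a constant $c=c(Q)$. As $p\le1$, we have $n^2p^y\ge n^2p^Q=(pn^{2/Q})^Q\to\infty$ and $np\ge np^{Q/2}=(n^2p^Q)^{1/2}\to\infty$. So the ratio tends to $1$, and Chebyshev gives $\mathbb P[Z=0]\le\mathbb EZ^2/(\mathbb EZ)^2-1\to0$. $\square$

**Example.** Take $r=2$ and $A_1=A_2=B_2$, and let $Q=15$. One color class of $\{0,\dots,14\}$ has at least $8$ elements, hence at least $\binom82=28$ pairs. Sums of two distinct elements lie in $\{1,\dots,27\}$, so two different pairs have equal sums. Those pairs are disjoint, because two pairs with a common element and equal sums coincide. This is a solution of $x_1+x_2=x_3+x_4$ with distinct entries. So Proposition 2 applies when $p\,n^{2/15}\to\infty$.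

The exponent $2/Q$ has a meaning. There are about $n^2$ progressions, because a progression has two free parameters, and $Q$ elements have to survive. What changes in general? The finite set that forces the arrow need not be a progression. It can have $d$ free parameters and $|X|$ points, and then one expects $|X|/d$ to replace $Q/2$. The real question is whether $|X|/d$ can be small enough to beat the exponent that the next section describes.

## 2. The exponent $m(A,B)$ and the statement to be tested

For an $\ell\times k$ integer matrix $A$ and $W\subseteq[k]$, let $A_{\overline W}$ be the submatrix formed by the columns indexed by $[k]\setminus W$, with $\mathrm{rk}\,A_{\overline W}=0$ if $W=[k]$.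

**Definition (the two parameters).** For Rado matrices $A$ (of size $\ell_A\times k_A$) and $B$ put
$$m(A):=\max_{\substack{W\subseteq[k_A]\\|W|\ge 2}}\frac{|W|-1}{|W|-1-\mathrm{rk}\,A+\mathrm{rk}\,A_{\overline W}},\qquad
m(A,B):=\max_{\substack{W\subseteq[k_A]\\|W|\ge 2}}\frac{|W|}{|W|-\mathrm{rk}\,A+\mathrm{rk}\,A_{\overline W}-1+1/m(B)}.$$
These quantities are well defined.

The expression in the denominators is a dimension. If $\pi_W$ is the projection onto the coordinates in $W$, then
$$\dim\pi_W(\ker A)=|W|-\mathrm{rk}\,A+\mathrm{rk}\,A_{\overline W}.\tag{1}$$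
Indeed $\dim\ker A=k-\mathrm{rk}\,A$, and the vectors of $\ker A$ killed by $\pi_W$ are those supported off $W$, which form a space of dimension $(k-|W|)-\mathrm{rk}\,A_{\overline W}$. Subtract. So $|W|$ counts points and (1) counts free parameters. For the matrices of this lecture the kernel contains the all-ones vector and a vector with distinct entries. So (1) is at least $2$ whenever $|W|\ge2$, and all denominators are visibly positive.

**Example.** For $B_h$, the set $W=[2h]$ gives $\frac{2h-1}{2h-2}$, and $2\le|W|<2h$ gives $\frac{|W|-1}{|W|-1-1+1}=1$. Hence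
$$m(B_h)=\frac{2h-1}{2h-2},\qquad \frac1{m(B_h)}=1-\frac1{2h-1}.\tag{2}$$
For $h=2$ the choices $|W|=4,3,2$ in $m(B_2,B_2)$ give $\frac{4}{8/3}=\frac32$, $\frac{3}{8/3}=\frac98$ and $\frac{2}{5/3}=\frac65$. So $m(B_2,B_2)=\frac32$.

**Known result (Aigner-Horev and Person).** If $A_1,\dots,A_r$ are Rado matrices with $m(A_1)\ge m(A_2)\ge\dots\ge m(A_r)$, then there is a constant $C>0$ such that $\lim_{n\to\infty}\mathbb P[[n]_p\to(A_1,\dots,A_r)]=1$ whenever $p\ge Cn^{-1/m(A_1,A_2)}$.

This is from Elad Aigner-Horev and Yury Person, "An Asymmetric Random Rado Theorem: 1-statement", arXiv:1906.05614 (2019), which is also the source of the problem. The problem asks to prove or disprove that for all $r\ge2$ and all such $A_1,\dots,A_r$ there are constants $0<c<C$ with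
$$\lim_{n \to \infty} \mathbb{P} \big[ [n]_{p} \to (A_1,\ldots,A_r) \big] =
\begin{cases}
1, & p \geq Cn^{-1/m(A_1,A_2)},\\
0, & p \leq cn^{-1/m(A_1,A_2)}.
\end{cases}\tag{3}$$

For $(B_2,B_2)$ the known result needs only $p\ge Cn^{-2/3}$, whereas our progression of length $15$ needs $p$ well above $n^{-2/15}$. There the finite set loses by a wide margin. For other matrices a finite set wins, and (3) is false.

**Theorem 3.** Let $r\ge2$. For every sufficiently large prime $h$ there are a Rado matrix $A$ with $m(A)>m(B_h)$ and a number $\theta>1/m(A,B_h)$ such that, for $A_1=A$ and $A_2=\dots=A_r=B_h$,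
$$\lim_{n\to\infty}\mathbb P\big[[n]_p\to(A_1,\dots,A_r)\big]=1\qquad\text{whenever } p=p(n)\ge n^{-\theta}.$$

This disproves (3) for every $r\ge2$, with a polynomial gap. Given any $c>0$, put $p=cn^{-1/m(A_1,A_2)}$. Since $\theta>1/m(A_1,A_2)$, we have $p\ge n^{-\theta}$ for large $n$, so the limit is $1$ and not $0$. The $1$-statement of Aigner-Horev and Person is unaffected.

## 3. Vector configurations and the second moment

We replace the progression by a general finite pattern with $s$ free parameters.

**Definition (configuration).** A configuration is a finite set $X\subset\mathbb Z^s$ of distinct vectors spanning $\mathbb Q^s$ such that some $w\in\mathbb Z^s$ satisfies $\langle v,w\rangle>0$ for all $v\in X$. Its density is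
$$m(X)=\max_{\emptyset\ne Y\subseteq X}\frac{|Y|}{\mathrm{rk}\,Y},$$
where $\mathrm{rk}\,Y\ge1$ because $0\notin X$.

**Definition (Ramsey configuration).** $X$ is Ramsey for $(A_1,\dots,A_r)$ if for every $r$-coloring of $X$ there are a color $i$ and pairwise distinct $v_1,v_2,\dots\in X$ of color $i$ with $A_i(v_1,v_2,\dots)^\top=0$, as an equation between vectors.

**Examples.** For $Q\ge2$ the set $\{(1,j):0\le j<Q\}$ with $w=(1,1)$ is a configuration. One vector has rank $1$ and two or more have rank $2$, so $m(X)=Q/2$: this is the progression. The set $\{1,-1\}\subset\mathbb Z$ is not a configuration, as no $w$ is positive on both. The six vectors $(1,i,j)$ with $0\le i<3$, $0\le j<2$ have rank $3$. A subset with at most one point for each $i$ has at most $3$ points, and rank at least $2$ once it has two points. A subset that contains both points for some $i$ and meets $c$ values of $i$ has at most $2c$ points and rank $\min(c,2)+1$. So the density is $6/3=2$. Integer points $x=(a,\lambda,\mu)$ turn this configuration into sets $\{a+i\lambda+j\mu\}$.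

**Theorem 4.** Let $A_1,\dots,A_r$ be Rado matrices, and let "Ramsey" mean Ramsey for $(A_1,\dots,A_r)$.

* (a) If $X$ is a Ramsey configuration and $p\,n^{1/m(X)}\to\infty$, then $\mathbb P[[n]_p\to(A_1,\dots,A_r)]\to1$.
* (b) If $X$ is a Ramsey configuration, $c>0$ and $p\ge cn^{-1/m(X)}$, then $\liminf\mathbb P[[n]_p\to(A_1,\dots,A_r)]>0$.
* (c) Let $K\in\mathbb N$, $\mu>0$. If all Ramsey configurations with at most $K$ elements have $m(X)\ge\mu$, and $p=o(n^{-1/\mu})$, then a.a.s. no $Z\subseteq[n]_p$ with $|Z|\le K$ satisfies $Z\to(A_1,\dots,A_r)$.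

Only (a) is used for Theorem 3. Part (c) says that configurations are the right notion of bounded-size obstruction.

**Proof of (a) and (b), Step 1: many copies of $X$ in $[n]$.** We count the places where $X$ can be realized. Let
$$O=\{x\in\mathbb R^s:0<\langle v,x\rangle<1\text{ for all }v\in X\}.$$
It is open, it contains $\varepsilon w$ for small $\varepsilon>0$, and it is bounded because $X$ spans; say $O\subseteq[-c_0,c_0]^s$. It contains an open cube of some side $\eta>0$. An open interval of length $\eta n\ge1$ contains at least $\eta n-1$ integers, so $nO$ contains at least $(\eta n-1)^s$ integer points. Let $G_n$ be the set of $x\in nO\cap\mathbb Z^s$ for which the values $\langle v,x\rangle$, $v\in X$, are pairwise distinct. These values are integers strictly between $0$ and $n$. The discarded points lie on the finitely many hyperplanes $\langle v-v',x\rangle=0$ with $v\ne v'$, each containing at most $(2c_0n+1)^{s-1}$ of the points. Hence $|G_n|\ge\gamma n^s$ for some $\gamma>0$ and all large $n$.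

**Step 2: one copy suffices.** For $x\in G_n$ put $S_x=\{\langle v,x\rangle:v\in X\}$, so $|S_x|=|X|$. Suppose $S_x\subseteq[n]_p$. A coloring of $[n]_p$ colors $S_x$, and $v\mapsto\langle v,x\rangle$ transports this to a coloring of $X$. Take a monochromatic vector solution $v_1,v_2,\dots$ in color $i$. Taking inner products with $x$ gives a solution $\langle v_1,x\rangle,\langle v_2,x\rangle,\dots$ of $A_iy=0$ in color $i$, with distinct entries since $x\in G_n$. So $[n]_p\to(A_1,\dots,A_r)$.

**Step 3: second moment.** We show that a copy survives. Let $Z=|\{x\in G_n:S_x\subseteq[n]_p\}|$. Then $\mathbb EZ=|G_n|p^{|X|}$ and $\mathbb EZ^2=\sum_{x,x'}p^{|S_x\cup S_{x'}|}$. Pairs with $S_x\cap S_{x'}=\emptyset$ contribute at most $(\mathbb EZ)^2$. For any other pair let $Y=\{v\in X:\langle v,x'\rangle\in S_x\}\ne\emptyset$ and define $\sigma:Y\to X$ by $\langle v,x'\rangle=\langle\sigma(v),x\rangle$. As the values $\langle v,x'\rangle$ are distinct, $|S_x\cap S_{x'}|=|Y|$ and $|S_x\cup S_{x'}|=2|X|-|Y|$. Given $x,Y,\sigma$, the vector $x'$ satisfies linear equations with left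 sides $\langle v,\cdot\rangle$, $v\in Y$, so it lies in an affine subspace of dimension $s-\mathrm{rk}\,Y$. This leaves at most $(2c_0n+1)^{s-\mathrm{rk}\,Y}$ choices. There are at most $|X|^{|Y|}$ maps $\sigma$. Dividing by $(\mathbb EZ)^2=|G_n|^2p^{2|X|}$ and using $|G_n|\ge\gamma n^s$, we get for large $n$ and a constant $c_1$
$$\frac{\mathbb EZ^2}{(\mathbb EZ)^2}\le1+c_1\sum_{\emptyset\ne Y\subseteq X}\frac1{n^{\mathrm{rk}Y}p^{|Y|}},\qquad n^{\mathrm{rk}Y}p^{|Y|}\ge\big(n^{1/m(X)}p\big)^{|Y|},$$
the last inequality because $\mathrm{rk}\,Y\ge|Y|/m(X)$. In (a) the bound tends to $1$, and Chebyshev gives $\mathbb P[Z=0]\to0$. In (b) the bound stays bounded, and Cauchy–Schwarz, in the form $\mathbb P[Z>0]\ge(\mathbb EZ)^2/\mathbb EZ^2$, keeps the probability bounded below.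

**Proof of (c), Step 1: an arrowing set comes from a configuration.** Let $z=(z_1,\dots,z_\kappa)$ list the elements of a set $Z\subseteq[n]$ with $\kappa\le K$ and $Z\to(A_1,\dots,A_r)$; then $\kappa\ge1$. Let $V\subseteq\mathbb Q^\kappa$ be the space of all $y$ satisfying every system $A_i(y_{j_1},y_{j_2},\dots)^\top=0$, with $j_1,j_2,\dots$ distinct, that holds for $z$. So $z\in V$. Take a basis $u_1,\dots,u_s\in\mathbb Z^\kappa$ of $V$ and put $v_j=(u_1(j),\dots,u_s(j))\in\mathbb Z^s$. Write $z=\sum_ix_iu_i$ with $x\in\mathbb Q^s$; then $\langle v_j,x\rangle=z_j$. So the $v_j$ are distinct, and a positive integer multiple of $x$ is integral and positive on all of them. They span $\mathbb Q^s$, because the matrix with rows $u_i$ has rank $s$ and its columns are the $v_j$. Hence $X=\{v_1,\dots,v_\kappa\}$ is a configuration. A coloring of $X$ induces one of $Z$, which has a monochromatic solution $(z_{j_1},z_{j_2},\dots)$ of some $A_i$ in color $i$. This system is one of those defining $V$, so every $u_l$ satisfies it, which says $A_i(v_{j_1},v_{j_2},\dots)^\top=0$. So $X$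 is Ramsey.

**Step 2: first moment on a dense part.** By hypothesis $m(X)\ge\mu$, so some nonempty $Y\subseteq[\kappa]$ has $|Y|\ge\mu\rho$, where $\rho=\mathrm{rk}\{v_j\}_{j\in Y}\ge1$. The vector $z|_Y$ lies in the projection of $V$ to $\mathbb Q^Y$, which has dimension $\rho$. A vector of this space is determined by $\rho$ suitable coordinates, so at most $n^\rho$ vectors of $[n]^Y$ are possible, and each with distinct entries has all entries in $[n]_p$ with probability $p^{|Y|}\le p^{\mu\rho}$. The number of triples $(\kappa,V,Y)$ is bounded in terms of $K$ and the $A_i$. So the expected number of such vectors with all entries in $[n]_p$ is at most $O(1)\max_{1\le\rho\le K}(np^\mu)^\rho=o(1)$. If some $Z\subseteq[n]_p$ with $|Z|\le K$ had the arrow property, such a vector would exist. $\square$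

To prove Theorem 3 it remains to find $h$, $A$ and a configuration $X$ that is Ramsey for $(A,B_h,\dots,B_h)$ and satisfies $m(X)<m(A,B_h)$.

## 4. A matrix whose solutions are almost all of $X$

Where could the inequality $m(X)<m(A,B)$ come from? Suppose $X\subset\mathbb Z^d$ has density $|X|/d$, attained by the whole set. Let $A$ be a matrix whose kernel is $\{(\langle v,x\rangle)_{v\in X}\}$, so that a solution of $Ax=0$ is a linear copy of all of $X$. Taking all columns for $W$ in $m(A,B)$, (1) gives the lower bound
$$m(A,B)\ge\frac{|X|}{d-1+1/m(B)}>\frac{|X|}d ,$$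
because $m(B)>1$. The comparison goes the right way, but $X$ is not Ramsey, since a single point of color $2$ destroys the only copy in sight. The cure is to let $A$ describe a subset $H\subseteq X$ that can be moved around inside $X$. By (2) the slack is $1-1/m(B_h)=1/(2h-1)$, which tells us exactly how many points we may delete.

**Lemma 5.** Let $h,d\ge2$, let $X\subset\mathbb Z^d$ be a finite set of vectors with first coordinate $1$, and let $H\subseteq X$ span $\mathbb Q^d$, with $|H|>d$ and
$$|X\setminus H|<\frac{|X|}{d(2h-1)}.\tag{4}$$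
Let $\mathcal K=\{(\langle v,x\rangle)_{v\in H}:x\in\mathbb Q^d\}$ and let $A$ be a matrix with columns indexed by $H$ whose rows form an integer basis of $\mathcal K^\perp$. Then $A$ is a Rado matrix, $m(A)\ge\frac{|H|-1}{d-1}$, and $m(A,B_h)>|X|/d$.

**Proof.** As $H$ spans, $\dim\mathcal K=d$. So $A$ has $\ell=|H|-d\ge1$ rows and rank $\ell$, and its kernel over $\mathbb Q$ is $\mathcal K$. Taking $x=(1,0,\dots,0)$ shows that $\mathcal K$ contains the all-ones vector. Since the vectors of $H$ are distinct, some $x$ avoids all hyperplanes $\langle v-v',x\rangle=0$, so $\mathcal K$ contains a vector with distinct entries. By Lemma 1, $A$ is a Rado matrix. For $W$ the whole index set, (1) equals $\dim\mathcal K=d$. So $m(A)\ge\frac{|H|-1}{d-1}$ and, by (2) and (4),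
$$m(A,B_h)\ge\frac{|H|}{d-1+1/m(B_h)}=\frac{|H|}{d-\frac1{2h-1}}>\frac{|X|\big(1-\frac1{d(2h-1)}\big)}{d\big(1-\frac{1}{d(2h-1)}\big)}=\frac{|X|}d.\qquad\square$$

Call $T\subseteq X$ *$B_h$-free* if it contains no disjoint $h$-subsets $F_1,F_2$ with $\sum_{v\in F_1}v=\sum_{v\in F_2}v$; this means that no $2h$ distinct vectors of $T$ solve $B_hx=0$.

**Lemma 6.** In the situation of Lemma 5 let $r\ge2$ and $t=4rh$, and suppose that

* (R1) every $B_h$-free subset of $X$ has fewer than $4h$ elements;
* (R2) for every $T\subseteq X$ with $|T|\le t$ there is a linear map $g$ on $\mathbb Q^d$ that is injective on $H$ and satisfies $g(H)\subseteq X\setminus T$.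

Then every $r$-coloring of $X$ has a vector solution of $A$ in color $1$, or of $B_h$ in one of the colors $2,\dots,r$, with distinct vectors.

**Proof.** Let $T_i$ be the $i$-th color class. If $|T_i|\ge4h$ for some $i\ge2$, then (R1) gives a solution of $B_h$ in color $i$. Otherwise $T=T_2\cup\dots\cup T_r$ has $|T|\le(r-1)(4h-1)<t$, and (R2) gives $g$ with $g(H)\subseteq X\setminus T=T_1$. For each row $l$ of $A$ we have $\sum_{v\in H}A_{lv}\langle v,x\rangle=0$ for all $x\in\mathbb Q^d$, that is, $\sum_vA_{lv}v=0$. Applying $g$, $\sum_vA_{lv}\,g(v)=0$. So the vectors $g(v)$, $v\in H$, are distinct, have color $1$, and solve $Ax=0$. $\square$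

We now look for $X$ with $m(X)=|X|/d$ and $H\subseteq X$ with (4), (R1) and (R2).

## 5. Why an interval with translations cannot work

The obvious candidate is the progression of Section 1: $X=\{(1,j):0\le j<Q\}$ with $d=2$, where the linear maps $(1,j)\mapsto(1,j+c)$ are the translations. We identify $X$ with $\{0,\dots,Q-1\}$; sums of equally many first coordinates agree automatically. Here is the exact point at which the plan breaks.

**Proposition 7.** Let $h\ge2$ and $Q\ge1$. There are no $H\subseteq X=\{0,\dots,Q-1\}$ and integer $t\ge0$ such that all of the following hold: every $B_h$-free subset of $X$ has at most $t$ elements; $|X\setminus H|<\frac{Q}{2(2h-1)}$; and for every $T\subseteq X$ with $|T|\le t$ there is an integer $c$ with $H+c\subseteq X\setminus T$.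

**Proof.** Suppose there are. A single point is $B_h$-free, so $t\ge1$. The set $H$ is nonempty, so $t<Q$, as otherwise $T=X$ could not be avoided. Since $H+c\subseteq X$, at most $2Q-1$ values of $c$ are possible. For each of them, the $t$-subsets $T$ disjoint from $H+c$ are the $t$-subsets of a set of size $|X\setminus H|$, and
$$\binom{|X\setminus H|}{t}\le\Big(\frac{|X\setminus H|}{Q}\Big)^t\binom Qt<(4h-2)^{-t}\binom Qt.$$
Every one of the $\binom Qt$ sets $T$ must be handled, so $2Q>(4h-2)^t\ge6^t$ and $Q>\frac12\,6^t>2^t$. Then the $t+1$ numbers $1,2,4,\dots,2^t$ lie in $X$. Two different sets of powers of $2$ have different sums, so these numbers form a $B_h$-free set with more than $t$ elements, a contradiction. $\square$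

The same count applies in any dimension. If a finite family $\Phi$ of injective maps $H\to X$ suffices to avoid every $t$-subset of $X$, where $t\le|X|$ and (4) holds, then $|\Phi|>(d(2h-1))^t$. On the line each new map costs one more point of $X$, and a large $X$ contains large $B_h$-free sets. We need many more maps than points. With $t=4rh$ the logarithm of the number of maps must be of order at least $h\ln h$, while Section 7 will prove (R1) by pigeonhole for coordinates as large as $e^{h/4}$ but not for numbers like $h^{h}$. The way out is to give a map about $\ln h$ independent parameters of size $e^{h/4}$, all acting on a single coordinate. Polynomials do this.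

## 6. Columns, polynomial shears and the parameters

**Parameters.** Fix $r\ge2$, let $h$ be a large prime, and put
$$t=4rh,\quad k=\lceil128\,r\ln h\rceil,\quad d=k+1,\quad M=8d^2h,\quad q_1=M^k,\quad q=8dh\,q_1,$$
$$N=\lceil e^{h/4}\rceil,\quad Q_1=Nq^k,\quad Q=8dh\,Q_1,\quad\delta=\tfrac1{16dh}.$$
For fixed $r$ we have $k,d=O(\ln h)$, so $\ln q=\ln(8dh)+k\ln(8d^2h)=O(\ln^2h)$ and $k^2\ln q=O(\ln^4h)$. Three facts hold for all large $h$.

**(P1)** $16d\le h$, hence $\ln(1/\delta)=\ln(16dh)\le2\ln h$. As $\ln N\ge h/4$, this gives
$$\frac{4t\ln(1/\delta)}{\ln N}\le64r\ln(16dh)\le128r\ln h\le k.$$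

**(P2)** $(2h)^kq^{k^2}Q<(3/2)^h$. Since $\ln N\le h/4+1$, the logarithm of the left side is
$$k\ln(2h)+k^2\ln q+\ln(8dh)+\ln N+k\ln q=\tfrac h4+O(\ln^4h),$$
and $\ln(3/2)>\frac14$. In particular $qQ+1\le(3/2)^h$, because $qQ+1\le2h\,qQ$.

**(P3)** $\xi:=t^2N^{-1/2}\le\frac12$ and $(3/2)^{ht}\exp\big(-N^{1/2}/(6t^2)\big)<\frac12$. Indeed $N^{1/2}\ge e^{h/8}$, while $ht\cdot t^2$ is polynomial in $h$.

(P1) says that $k$ parameters of size $N$ are enough, and (P2) says that their cost in the pigeonhole argument is affordable.

**The configuration.** Let $X=\{(i,j)\in\mathbb Z^2:0\le i<q,\ 0\le j<Q\}$ and identify $(i,j)$ with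
$$v(i,j)=(1,i,i^2,\dots,i^{k-1},j)\in\mathbb Z^d.$$
As $k\ge2$, these vectors are distinct. They have nonnegative entries and first entry $1$, so $w=(1,\dots,1)$ is positive on $X$. *Column $i$* means all points with first coordinate $i$. With $k=2$, $q=3$, $Q=2$ this is the six-point example of Section 3.

**Lemma 8.** $X$ is a configuration with $\mathrm{rk}\,X=d$ and $m(X)=|X|/d$. Every subset of $X$ of rank at most $k$ has fewer than $|X|/2$ elements.

**Proof.** Let $\emptyset\ne Y\subseteq X$ meet $c$ columns. By Vandermonde, the projection of $Y$ to the first $k$ coordinates has rank $\min(c,k)$.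

Suppose first that $Y$ has at most one point in each column. Then $|Y|=c\le q$ and $\mathrm{rk}\,Y\ge\min(c,k)$, so $|Y|/\mathrm{rk}\,Y\le\max(1,q/k)$.

Otherwise two points of $Y$ lie in the same column, and their difference is a nonzero multiple of $(0,\dots,0,1)$. So $\mathrm{rk}\,Y=\min(c,k)+1$. If $c\le k$, then $|Y|/\mathrm{rk}\,Y\le cQ/(c+1)<Q$. If $c>k$, then $|Y|/\mathrm{rk}\,Y\le qQ/(k+1)$.

As $q\ge k+1$ and $Q\ge2\ge\frac{k+1}k$, all of $1$, $q/k$, $Q$ are at most $qQ/(k+1)=|X|/d$. Since $X$ meets $q>k$ columns, each in several points, $\mathrm{rk}\,X=k+1=d$, and $Y=X$ attains the bound. Finally, a subset of rank at most $k$ either has at most one point per column, hence at most $q$ points, or has $\min(c,k)+1\le k$, hence at most $kQ$ points. Both numbers are below $qQ/2$, because $Q>2$ and $q\ge8dh>2k$. $\square$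

**The maps.** For $s\in\mathbb Z$ and an integer polynomial $P(i)=\sum_{e<k}c_ei^e$ put
$$\varphi_{s,P}(i,j)=(i+s,\ j+P(i)),$$
an injective map on $\mathbb Z^2$. It is linear on our vectors: there is an integer matrix $g_{s,P}$ with
$$g_{s,P}\,v(i,j)=v(\varphi_{s,P}(i,j))\qquad\text{for all }i,j.\tag{5}$$
Indeed, by the binomial theorem $(i+s)^e$ is an integer combination of $1,i,\dots,i^e$, and $j+P(i)$ is an integer combination of $j,1,i,\dots,i^{k-1}$. For $k=2$ and $P(i)=c_0+c_1i$ the matrix is
$$g_{s,P}=\begin{pmatrix}1&0&0\\ s&1&0\\ c_0&c_1&1\end{pmatrix}.$$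
By (5), property (R2) follows once we find $s,P$ with $\varphi_{s,P}(H)\subseteq X\setminus T$.

## 7. Subsets of $X$ with $4h$ points contain a $B_h$-solution

Pigeonhole alone produces two sets with the same sum. We need two that differ in exactly $h$ elements each, and an intersection theorem supplies them. This is where $h$ has to be prime.

**Lemma 9.** Every $T\subseteq X$ with $|T|\ge4h$ contains disjoint $h$-subsets $F_1,F_2$ with $\sum_{F_1}v=\sum_{F_2}v$.

**Step 1: an intersection theorem (Frankl–Wilson).** *A family $\mathcal F$ of $2h$-subsets of a $4h$-set with no two members meeting in exactly $h$ elements has $|\mathcal F|\le\binom{4h}h$.* Delete one set from each complementary pair inside $\mathcal F$ to get $\mathcal F'$ with $|\mathcal F'|\ge|\mathcal F|/2$. Two distinct members $F,F'$ of $\mathcal F'$ are not complementary, so $1\le|F\cap F'|\le2h-1$. Also $|F\cap F'|\ne h$, so $|F\cap F'|\not\equiv0\pmod h$, while $|F|=2h\equiv0\pmod h$.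

Over the field $\mathbb F_h$ let
$$f_F(x)=\prod_{s=1}^{h-1}\Big(s-\sum_{u\in F}x_u\Big),$$
reduced to a multilinear polynomial via $x_u^2=x_u$. The degree is at most $h-1$, and the values on $0/1$-vectors are unchanged by the reduction. Then $f_F(1_F)=(h-1)!\ne0$, and $f_F(1_{F'})=0$ for $F\ne F'$ in $\mathcal F'$, because $|F\cap F'|$ is congruent to some $s\in\{1,\dots,h-1\}$. Evaluating a linear relation at $1_F$ isolates the coefficient of $f_F$, so the $f_F$ are linearly independent, and $|\mathcal F'|\le\sum_{i<h}\binom{4h}i$. For $1\le i\le h$ we have $\binom{4h}{i-1}/\binom{4h}i=\frac i{4h-i+1}\le\frac13$. So this sum is at most $\big(\frac13+\frac19+\cdots\big)\binom{4h}h=\frac12\binom{4h}h$, and $|\mathcal F|\le2|\mathcal F'|\le\binom{4h}h$.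

**Step 2: few sums.** We may assume $|T|=4h$. We count the values of $\sum_Fv$ over $2h$-subsets $F\subseteq T$. The first coordinate is always $2h$. The coordinate $\sum i^e$, $1\le e\le k-1$, has at most $2h(q-1)^e+1\le2hq^e$ values. The last has at most $2h(Q-1)+1\le2hQ$ values. In total there are at most $(2h)^kq^{k(k-1)/2}Q<(3/2)^h$ values, by (P2).

**Step 3: pigeonhole.** We have
$$\binom{4h}{2h}\Big/\binom{4h}h=\prod_{i=1}^h\frac{2h+i}{h+i}\ge(3/2)^h,$$
since $\frac{2h+i}{h+i}=1+\frac h{h+i}\ge\frac32$. So more than $\binom{4h}h$ of the $2h$-subsets of $T$ have the same sum. By Step 1 two of them, $F$ and $F'$, satisfy $|F\cap F'|=h$. Take $F_1=F\setminus F'$ and $F_2=F'\setminus F$. $\square$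

## 8. A set $H$ that polynomial shears move off any $t$ points

**Lemma 10.** There is $H\subseteq X$ with $|X\setminus H|<\frac{|X|}{d(2h-1)}$ such that for every $T\subseteq X$ with $|T|\le t$ there are $s\in\mathbb Z$ and $P\in\mathbb Z[i]$ with $\deg P<k$ and $\varphi_{s,P}(H)\subseteq X\setminus T$.

Let $\mathcal P$ be the set of polynomials $\sum_{e<k}c_ei^e$ with $c_e\in\{0,\dots,N-1\}$, so $|\mathcal P|=N^k$. For $0\le i<q$ and $P\in\mathcal P$,
$$0\le P(i)\le(N-1)\sum_{e<k}(q-1)^e\le(N-1)q^{k-1}<Q_1,$$
where the middle sum is bounded through $q^{k-1}=\sum_e\binom{k-1}e(q-1)^e$. Put $X^\circ=\{(i,j):0\le i<q-q_1,\ 0\le j<Q-Q_1\}$. Then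
$$\varphi_{s,P}(X^\circ)\subseteq X\qquad\text{for all }0\le s<q_1,\ P\in\mathcal P.\tag{6}$$

The sensible first choice is $H=X^\circ\setminus D$ with $D$ random of density $\delta$. To move $H$ off $T$ it is enough that the preimage of $T$ lies in $D$, which has probability $\delta^{|T|}\ge\delta^{t}$ for each map. There are $N^k\ge\delta^{-4t}$ polynomials by (P1), so this looks hopeful. It fails when $T$ sits in one column. Take $t$ points $(i,j)$ in a column with $q_1\le i<q-q_1$, all with $Q_1\le j<Q-Q_1$. For $0\le s<q_1$ and $P\in\mathcal P$ the preimages $(i-s,j-P(i-s))$ all lie in $X^\circ$, so all $t$ of them must be in $D$. But the set of preimages depends only on $s$ and on the single number $P(i-s)\in[0,Q_1)$. So there are at most $q_1Q_1$ different sets, and the chance that one of them lies in $D$ is at most $q_1Q_1\delta^t<(3/2)^h(16dh)^{-4rh}$, which is tiny. On a single column all the freedom of the polynomials collapses to one value.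

The remedy is to treat crowded columns separately. Only few columns can be crowded, and for those we delete whole columns from $H$ and use the shift $s$. For the remaining columns we use the random set.

**Step 1: deleted columns, and a shift that hits them.** We want a sparse set of columns into which any $k$ columns can be shifted simultaneously. Let $I_0$ be the set of integers $a$ such that at least one of the $k$ base-$M$ digits of $a\bmod M^k$ is $0$. Each complete residue system modulo $M^k$ contains at most $kM^{k-1}=\frac kMM^k$ elements of $I_0$, and $q-q_1=(8dh-1)q_1$ is a multiple of $M^k=q_1$. So $R_1=\{(i,j)\in X^\circ:i\in I_0\}$ has $|R_1|\le\frac kM|X|$. Moreover: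
$$\text{for any integers } i_1,\dots,i_\ell,\ \ell\le k,\text{ there is } 0\le s<q_1 \text{ with } i_1-s,\dots,i_\ell-s\in I_0.\tag{7}$$
Write $s=\sum_{l<k}s_lM^l$ with digits $s_l\in\{0,\dots,M-1\}$. For $l=0,1,\dots,\ell-1$ in turn, choose $s_l$ so that the digit of $(i_{l+1}-s)\bmod M^k$ at position $l$ is $0$. This digit equals
$$\Big(\Big\lfloor\Big(i_{l+1}-\sum_{l'<l}s_{l'}M^{l'}\Big)\Big/M^l\Big\rfloor-s_l\Big)\bmod M,$$
because the digits of $s$ above position $l$ change $\lfloor(i_{l+1}-s)/M^l\rfloor$ by a multiple of $M$. So later choices do not affect it. Put $s_l=0$ for $l\ge\ell$.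

For instance, let $M=10$, $k=2$, $i_1=37$, $i_2=52$. Position $0$ asks for $s_0=7$. Then $52-7=45$ has tens digit $4$, so $s_1=4$ and $s=47$. Indeed $37-47=-10\equiv90$ and $52-47=5\equiv05$ modulo $100$, and both contain a digit $0$.

**Step 2: a random set for uncrowded columns.** Let $D$ be a random subset of $\Omega=\{(i,j):0\le i<q,\ -Q_1\le j<Q\}$ containing each point independently with probability $\delta$. Let $L=\big\lfloor\frac{\ln N}{2\ln(1/\delta)}\big\rfloor$, so that
$$\delta^{-L}\le N^{1/2},\qquad\delta^{-t}\le N^{k/4},\tag{8}$$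
the second by (P1). The goal of this step is the following statement.
$$\begin{aligned}&\text{With probability more than }\tfrac12\text{: for every }U\subseteq X\text{ with }|U|\le t\text{ and at most }L\text{ points in each column}\\&\text{there is }P\in\mathcal P\text{ with }S_P:=\{(i,j-P(i)):(i,j)\in U\}\subseteq D.\end{aligned}\tag{9}$$
For $U=\emptyset$ this is trivial. There are many sets $U$, so each one must fail with very small probability. For this we use Janson's inequalities (Alon–Spencer, *The Probabilistic Method*, Thms 8.1.1 and 8.1.2).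

**Recall (Janson).** Let $(S_P)_{P\in\mathcal P}$ be a finite indexed family of subsets of $\Omega$ and $\mathcal E_P=\{S_P\subseteq D\}$. Put $\mu=\sum_P\mathbb P[\mathcal E_P]$, and let $\Delta$ be the sum of $\mathbb P[\mathcal E_P\wedge\mathcal E_{P'}]$ over ordered pairs $P\ne P'$ with $S_P\cap S_{P'}\ne\emptyset$. Then $\mathbb P[\text{no }\mathcal E_P]\le e^{-\mu+\Delta/2}$, and if $\Delta\ge\mu$, also $\mathbb P[\text{no }\mathcal E_P]\le e^{-\mu^2/(2\Delta)}$.

With $\bar\Delta=\mu+\Delta$ we get in all cases
$$\mathbb P[\text{no }\mathcal E_P]\le e^{-\mu^2/(2\bar\Delta)}.\tag{10}$$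
If $\Delta\ge\mu$, this is weaker than the second inequality. If $\Delta<\mu$, then $-\mu+\Delta/2<-\mu/2\le-\mu^2/(2\bar\Delta)$.

**Step 3: the correlation sum for one $U$.** Fix a nonempty $U$ as in (9). All $S_P$ lie in $\Omega$, since $0\le P(i)<Q_1$, and $|S_P|=|U|$. Let $U_i=\{j:(i,j)\in U\}$ and $n_i=|U_i|\le L$. Then $\sum_in_i^2\le\big(\sum_in_i\big)^2\le t^2$ and $\mu=N^k\delta^{|U|}$. Since $\mathbb P[\mathcal E_P\wedge\mathcal E_{P'}]=\delta^{2|U|-|S_P\cap S_{P'}|}$, and the diagonal pairs $P=P'$ account for the summand $\mu$ of $\bar\Delta$,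
$$\frac{\bar\Delta}{\mu^2}=N^{-2k}\sum_{(P,P'):\,S_P\cap S_{P'}\ne\emptyset}\delta^{-|S_P\cap S_{P'}|}.\tag{11}$$
For a pair $(P,P')$ let $\Sigma$ be the set of columns meeting $S_P\cap S_{P'}$. Then $|S_P\cap S_{P'}|\le\sum_{i\in\Sigma}n_i$. For $i\in\Sigma$ there are $j,j'\in U_i$ with $j-P(i)=j'-P'(i)$, so $P(i)-P'(i)\in U_i-U_i$, a set of at most $n_i^2$ values. Fix $P'$ and sort the $P$ by $|\Sigma|$.

If $|\Sigma|\ge k$, then $P$, of degree less than $k$, is determined by its values on any $k$ columns of $\Sigma$. So there are at most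
$$\sum_{|K|=k}\prod_{i\in K}n_i^2\le\Big(\sum_in_i^2\Big)^k\le t^{2k}$$
such $P$, each contributing at most $\delta^{-|U|}\le\delta^{-t}$.

If $|\Sigma|=m$ with $1\le m\le k-1$, then the values of $P$ on $\Sigma$ together with the coefficients $c_m,\dots,c_{k-1}$ determine $c_0,\dots,c_{m-1}$, by Vandermonde. So there are at most $N^{k-m}\sum_{|K|=m}\prod_{i\in K}n_i^2\le N^{k-m}t^{2m}$ such $P$. Each contributes at most $\delta^{-mL}$, and this is where the bound $n_i\le L$ enters.

Summing over the $N^k$ choices of $P'$ in (11) and using (8) and (P3),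
$$\frac{\bar\Delta}{\mu^2}\le t^{2k}\delta^{-t}N^{-k}+\sum_{m\ge1}\Big(\frac{t^2\delta^{-L}}N\Big)^m\le(t^2N^{-3/4})^k+\sum_{m\ge1}\xi^m\le\xi+2\xi=3t^2N^{-1/2}.$$
By (10), a fixed $U$ fails with probability at most $\exp\big(-N^{1/2}/(6t^2)\big)$.

**Step 4: union bound.** There are at most $(|X|+1)^t=(qQ+1)^t\le(3/2)^{ht}$ sets $U$, by (P2). By (P3) the total failure probability is less than $\frac12$. This proves (9).

**Step 5: definition and size of $H$.** Since $\mathbb E|D\cap X^\circ|\le\delta|X|$, Markov's inequality gives $|D\cap X^\circ|\le2\delta|X|$ with probability at least $\frac12$. So some $D$ has this property and the property in (9). Fix it and put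
$$H=X^\circ\setminus(R_1\cup D).$$
Here $q_1/q=Q_1/Q=2\delta=\frac1{8dh}$ and $\frac kM=\frac k{8d^2h}<\frac1{8dh}$, so
$$|X\setminus H|\le|X|\Big(\frac{q_1}q+\frac{Q_1}Q+\frac kM+2\delta\Big)<|X|\cdot\frac4{8dh}=\frac{|X|}{2dh}<\frac{|X|}{d(2h-1)}.$$

**Step 6: moving $H$ off $T$.** Let $T\subseteq X$ with $|T|\le t$. Call a column *heavy* if it contains more than $L$ points of $T$; as the number of points is an integer, it then contains more than $\frac{\ln N}{2\ln(1/\delta)}$ points. By (P1) there are at most $2t\ln(1/\delta)/\ln N\le k/2$ heavy columns. By (7) choose $0\le s<q_1$ with $i-s\in I_0$ for all heavy $i$. Let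
$$U=\{(i-s,j):(i,j)\in T,\ i\text{ not heavy},\ 0\le i-s<q\}\subseteq X,$$
which has at most $t$ points and at most $L$ in each column. Take $P\in\mathcal P$ for $U$ from (9).

By (6), $\varphi_{s,P}(H)\subseteq\varphi_{s,P}(X^\circ)\subseteq X$. Suppose $(a,b)\in H$ and $\varphi_{s,P}(a,b)=(i,j)\in T$. Then $a=i-s$ and $b=j-P(a)$. If column $i$ is heavy, then $a\in I_0$, so $(a,b)\in R_1$, a contradiction. If it is not heavy, then $(a,j)\in U$, as $0\le a<q$, and $(a,b)=(a,j-P(a))\in S_P\subseteq D$, again a contradiction. So $\varphi_{s,P}(H)\cap T=\emptyset$. $\square$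

## 9. The configuration $X$ beats $m(A,B_h)$

**Proof of Theorem 3.** Let $h$ be a sufficiently large prime, $X$ as in Section 6 and $H$ as in Lemma 10.

**Step 1: the hypotheses of Lemma 5.** All vectors of $X$ have first coordinate $1$, and (4) is the size bound of Lemma 10. It gives $|H|>|X|/2$, so $H$ has rank $d$ by Lemma 8. Also $|H|>\frac12qQ\ge32d^2h^2>2d$, hence $|H|>d$. Let $A$ be the matrix of Lemma 5. It is a Rado matrix,
$$m(A)\ge\frac{|H|-1}{d-1}>2>m(B_h),$$
and, using Lemma 8,
$$m(A,B_h)>\frac{|X|}d=m(X).\tag{12}$$

**Step 2: $X$ is Ramsey for $(A,B_h,\dots,B_h)$.** Lemma 9 is (R1). For (R2), given $T$ with $|T|\le t$, take $s,P$ from Lemma 10 and $g=g_{s,P}$. By (5), $g$ acts on the vectors of $X$ as $\varphi_{s,P}$ acts on the points $(i,j)$. So it is injective on $H$ and maps $H$ into $X\setminus T$. Lemma 6 now says that $X$ is a Ramsey configuration for $(A_1,\dots,A_r)$ with $A_1=A$ and $A_2=\dots=A_r=B_h$.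

**Step 3: the exponent.** By (12) choose $\theta$ with $1/m(A,B_h)<\theta<1/m(X)$. If $p\ge n^{-\theta}$, then $p\,n^{1/m(X)}\ge n^{1/m(X)-\theta}\to\infty$, and Theorem 4(a) gives $\mathbb P\big[[n]_p\to(A_1,\dots,A_r)\big]\to1$. Finally $m(A_1)=m(A)>m(B_h)=m(A_2)=\dots=m(A_r)$ and $m(A_1,A_2)=m(A,B_h)$, so the ordering required in (3) holds. Since $\theta>1/m(A_1,A_2)$, the $0$-statement in (3) fails for these matrices, for every $r\ge2$. $\square$
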